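\title{A selection game of length $\omega_1$ and the cellularity of $G_\delta$-modifications}

\begin{abstract}
Two players play $\omega_1$ innings on a space $X$. In each inning player I chooses a maximal family of pairwise disjoint non-empty open sets and player II selects one of its members; II wins if the selected sets have dense union. We prove in ZFC that if $X$ is regular and countably compact and II has a winning strategy, then every family of pairwise disjoint non-empty $G_\delta$ subsets of $X$ has at most $2^{\aleph_0}$ members. This answers a question from a paper of Spadaro. The proof uses the strategy to approximate arbitrary open sets by open sets in a countably closed elementary submodel of size $2^{\aleph_0}$. It extends to initially $\kappa$-compact spaces and games of length below $\kappa^+\cdot\omega$. Examples show that the bound is attained, that it fails for long games, and that, consistently, neither countable compactness nor the game hypothesis can be given up.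
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, spaces are regular and compact spaces are Hausdorff. The \emph{cellularity} $c(X)$ of a space $X$ is the supremum of the cardinalities of families of pairwise disjoint non-empty open subsets of $X$. The \emph{$G_\delta$-modification} $X_\delta$ is the set $X$ with the topology generated by the $G_\delta$ subsets of $X$. The $G_\delta$ sets are closed under finite intersections, so they form a base of $X_\delta$, and $c(X_\delta)$ measures how many pairwise disjoint non-empty $G_\delta$ sets fit into $X$.

Passing from $X$ to $X_\delta$ can raise the cellularity. The Cantor set has a countable base, so its cellularity is $\aleph_0$; each of its points is a $G_\delta$ set, so its $G_\delta$-modification is discrete and has cellularity $2^{\aleph_0}$. For compact spaces this exponential jump is the worst that can happen: Juh\'asz proved that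
\begin{equation}\label{eq:juhasz}
c(Y_\delta)\le 2^{c(Y)}\qquad\text{for every compact space } Y .
\end{equation}

This paper is about a hypothesis, formulated as a game, that gives a better bound than \eqref{eq:juhasz}. Let $\mathcal C$ be the collection of all maximal families of pairwise disjoint non-empty open subsets of $X$, and let $\mathcal O_D$ be the collection of all families of open subsets of $X$ whose union is dense in $X$. For an ordinal $\gamma$, the game $G^{\gamma}_1(\mathcal C,\mathcal O_D)$ on $X$ has innings indexed by the ordinals $\alpha<\gamma$. At inning $\alpha$ player I chooses $\mathcal U_\alpha\in\mathcal C$ and player II responds with some $U_\alpha\in\mathcal U_\alpha$. Player II wins the play if $\{U_\alpha:\alpha<\gamma\}\in\mathcal O_D$, that is, if $\overline{\bigcup_{\alpha<\gamma}U_\alpha}=X$; otherwise player I wins. The following question is posed in \cite{Spadaro}, for compact spaces and, more generally, for countably compact spaces.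

\begin{quote}
\emph{Let $X$ be a (countably) compact space such that player II has a winning strategy in $G^{\omega_1}_1(\mathcal C,\mathcal O_D)$. Is $c(X_\delta)\le 2^{\aleph_0}$?}
\end{quote}

To see what is at stake, recall that a \emph{$\pi$-base} of $X$ is a family of non-empty open sets such that every non-empty open set contains one of them. The game hypothesis lies between two static conditions (Lemma~\ref{lem:basic}):
\[
X \text{ has a $\pi$-base of size} \le\omega_1\ \Longrightarrow\ \text{II wins } G^{\omega_1}_1(\mathcal C,\mathcal O_D)\ \Longrightarrow\ c(X)\le\omega_1 .
\]
For countably compact $X$ the left condition yields $c(X_\delta)\le 2^{\aleph_0}$ by a counting argument (Proposition~\ref{prop:pibase}). From the right condition, \eqref{eq:juhasz} yields only $c(X_\delta)\le 2^{\aleph_1}$. The question asks on which side the game falls. Under the additional hypothesis $2^{\aleph_0}=2^{\aleph_1}$ the two bounds coincide and the answer is known to be positive, so the question concerns ZFC. The length $\omega_1$ is the first interesting one: for a game of countable length the same implication gives $c(X)\le\aleph_0$, and then \eqref{eq:juhasz} already yields $2^{\aleph_0}$ for compact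 $X$.

The answer is yes, for compact and for countably compact spaces.

\begin{theorem}[ZFC]\label{thm:A}
Let $X$ be a regular countably compact space such that player II has a winning strategy in $G^{\omega_1}_1(\mathcal C,\mathcal O_D)$. Then $c(X_\delta)\le 2^{\aleph_0}$.
\end{theorem}

The theorem also holds for regular feebly compact spaces, in particular for pseudocompact Tychonoff spaces (Remark~\ref{rem:feebly}). It extends to higher cardinals and somewhat longer games. For an infinite cardinal $\kappa$ let $X_\kappa$ be the set $X$ with the topology generated by the intersections of at most $\kappa$ open sets, so that $X_\omega=X_\delta$; these intersections again form a base. A space is \emph{initially $\kappa$-compact} if every open cover of size at most $\kappa$ has a finite subcover; for $\kappa=\omega$ this is countable compactness.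

\begin{theorem}[ZFC]\label{thm:B}
Let $\kappa$ be an infinite cardinal and $\gamma<\kappa^+\cdot\omega$ (ordinal product). Let $X$ be regular and initially $\kappa$-compact, and suppose that player II has a winning strategy in $G^{\gamma}_1(\mathcal C,\mathcal O_D)$. Then $c(X_\kappa)\le 2^\kappa$.
\end{theorem}

In particular, Theorem~\ref{thm:A} holds for all game lengths below $\omega_1\cdot\omega$.

The proof has a topological part and a game-theoretic part. In Section~\ref{sec:sep}, compactness and regularity turn many disjoint $G_\delta$ sets into many sequences of open sets, any two of which are disjoint at some coordinate. Section~\ref{sec:red} shows that this is impossible as soon as every open set has a suitable approximation, a \emph{reduction}, in a small elementary submodel. Sections~\ref{sec:strategy} and~\ref{sec:long} obtain reductions from a winning strategy. The lemmas are stated for an arbitrary infinite cardinal $\kappa$, which costs nothing; a reader interested in Theorem~\ref{thm:A} may put $\kappa=\omega$. Section~\ref{sec:sharp} contains four examples that mark the limits of the theorems.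

\section{The game between $\pi$-bases and cellularity}\label{sec:game}

We write $G^\gamma(Y)$ for the game $G^\gamma_1(\mathcal C,\mathcal O_D)$ on a space $Y$, and $\mathcal C(Y)$ for the corresponding collection $\mathcal C$. The earlier moves of II can be recomputed from the moves of I, so we view a \emph{strategy} for II as a function $\sigma$ of the moves of I alone: for every \emph{history} $p\in{}^{\alpha}\mathcal C(Y)$ with $\alpha<\gamma$ and every $\mathcal U\in\mathcal C(Y)$ it gives an answer $\sigma(p^\frown\mathcal U)\in\mathcal U$. The strategy is \emph{winning} if for every sequence $\langle\mathcal U_\alpha:\alpha<\gamma\rangle$ in $\mathcal C(Y)$ the answers $\sigma(\langle\mathcal U_\beta:\beta\le\alpha\rangle)$, $\alpha<\gamma$, have dense union. We say that II \emph{wins} $G^\gamma(Y)$ if II has a winning strategy.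

\begin{lemma}\label{lem:basic}
Let $Y$ be a non-empty space and $\gamma$ an ordinal.
\begin{enumerate}
\item[(a)] A family of pairwise disjoint non-empty open sets belongs to $\mathcal C(Y)$ if and only if its union is dense, and every such family extends to a member of $\mathcal C(Y)$.
\item[(b)] If II wins $G^\gamma(Y)$ and $\gamma\le\gamma'$, then II wins $G^{\gamma'}(Y)$.
\item[(c)] If $\{B_\alpha:\alpha<\gamma\}$ is a $\pi$-base of $Y$, then II wins $G^\gamma(Y)$.
\item[(d)] If II wins $G^\gamma(Y)$, then every family of pairwise disjoint non-empty open subsets of $Y$ has size at most $|\gamma|$.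
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A disjoint family is maximal exactly when no non-empty open set misses its union, that is, when the union is dense. The extension exists by Zorn's lemma.

(b) II follows a winning strategy during the first $\gamma$ innings and then plays arbitrarily.

(c) At inning $\alpha$ the union of $\mathcal U_\alpha$ is dense by (a), so II can choose $U_\alpha\in\mathcal U_\alpha$ meeting $B_\alpha$. The union of the $U_\alpha$ meets every member of the $\pi$-base, hence every non-empty open set.

(d) Extend the family to some $\mathcal U\in\mathcal C(Y)$ and let I play $\mathcal U$ at every inning. A winning strategy selects at most $|\gamma|$ members of $\mathcal U$ with dense union. A member that was never selected would be a non-empty open set disjoint from this union, so all members of $\mathcal U$ are selected.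
\end{proof}

The strategy in (c) does not look at the history. A strategy that does can win on spaces without any small $\pi$-base, and the next example, to which we return in Section~\ref{sec:red}, shows how.

\begin{example}\label{ex:cube}
Let $\lambda$ be an uncountable cardinal and let $2^\lambda$ be the Cantor cube. For a finite partial function $s$ from $\lambda$ to $2$ let $[s]=\{x\in 2^\lambda:s\subseteq x\}$. These sets form a base; $[s]\subseteq[t]$ if and only if $s\supseteq t$, and $[s]\cap[u]\ne\emptyset$ if and only if $s$ and $u$ agree on their common domain.

\emph{Every $\pi$-base $\mathcal B$ of $2^\lambda$ has at least $\lambda$ members.} Choose $[s_B]\subseteq B$ for $B\in\mathcal B$. For each $i<\lambda$ the set $[\{(i,0)\}]$ contains some $B$, hence $[s_B]$, so $i\in\operatorname{dom}s_B$. Thus the finite sets $\operatorname{dom}s_B$ cover $\lambda$.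

\emph{II wins $G^\omega(2^\lambda)$}, and hence $G^{\omega_1}(2^\lambda)$. At inning $n$, II has a target $t_n$, chooses $U_n\in\mathcal U_n$ meeting $[t_n]$, and records some $s_n$ with $[s_n]\subseteq U_n\cap[t_n]$. The targets are chosen by bookkeeping. Fix a bijection $n\mapsto(n_0,n_1)$ of $\omega$ onto $\omega\times\omega$ with $n_0\le n$. Before inning $m$, II lists with repetitions, as $\langle t_{m,j}:j<\omega\rangle$, the finitely many partial functions with domain contained in $\bigcup_{k<m}\operatorname{dom}s_k$, and the target at inning $n$ is $t_n=t_{n_0,n_1}$. Let $D=\bigcup_n\operatorname{dom}s_n$. Given a basic set $[u]$, the function $u{\upharpoonright}D$ is a target $t_n$ for some $n$. Then $s_n\supseteq u{\upharpoonright}D$ and $\operatorname{dom}s_n\subseteq D$, so $s_n$ and $u$ agree on their common domain, and $U_n\supseteq[s_n]$ meets $[u]$.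
\end{example}

\section{Separating disjoint $G_\delta$ sets}\label{sec:sep}

The game speaks about open sets and the theorems speak about $G_\delta$ sets. Two disjoint $G_\delta$ sets $\bigcap_nO_n$ and $\bigcap_nO'_n$ may have $O_n\cap O'_n\ne\emptyset$ for all $n$. The first step is to shrink the open sets so that disjointness shows up at a finite stage. This is the only place in the proofs of Theorems~\ref{thm:A} and~\ref{thm:B} where regularity and compactness are used.

A space is \emph{feebly compact} if every locally finite family of non-empty open sets is finite. For an infinite cardinal $\kappa$ we consider the following condition on a space $X$: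
\begin{enumerate}
\item[$(\mathrm K_\kappa)$] $X$ is initially $\kappa$-compact, or $\kappa=\omega$ and $X$ is feebly compact.
\end{enumerate}
Let $I_\kappa$ be the set of non-empty finite subsets of $\kappa$; it has size $\kappa$.

\begin{lemma}\label{lem:sep}
Let $X$ be a regular space satisfying $(\mathrm K_\kappa)$, and suppose $c(X_\kappa)>2^\kappa$. Put $\mu=(2^\kappa)^+$. Then there are non-empty open sets $U_{\xi,s}\subseteq X$ $(\xi<\mu,\ s\in I_\kappa)$ such that
\begin{equation}\label{eq:sep}
\text{for all } \xi\ne\eta \text{ there is } s\in I_\kappa \text{ with } U_{\xi,s}\cap U_{\eta,s}=\emptyset .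
\end{equation}
\end{lemma}

\begin{proof}
There is a family of $\mu$ pairwise disjoint non-empty open subsets of $X_\kappa$. Shrinking each to a basic set, we obtain pairwise disjoint non-empty sets $Z_\xi=\bigcap_{i<\kappa}O_{\xi,i}$ $(\xi<\mu)$ with all $O_{\xi,i}$ open in $X$. Pick $x_\xi\in Z_\xi$. By regularity there are open sets $U_{\xi,i}\ni x_\xi$ with $\overline{U_{\xi,i}}\subseteq O_{\xi,i}$. For $s\in I_\kappa$ let $U_{\xi,s}=\bigcap_{i\in s}U_{\xi,i}$, an open set containing $x_\xi$.

Fix $\xi\ne\eta$, put $W_s=U_{\xi,s}\cap U_{\eta,s}$, and suppose that $W_s\ne\emptyset$ for all $s$. We claim that the closed sets $\overline{W_s}$ have a common point $x$. This gives a contradiction, since then $x\in\overline{W_{\{i\}}}\subseteq\overline{U_{\xi,i}}\cap\overline{U_{\eta,i}}\subseteq O_{\xi,i}\cap O_{\eta,i}$ for all $i<\kappa$, so that $x\in Z_\xi\cap Z_\eta=\emptyset$.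

Suppose first that $X$ is initially $\kappa$-compact. Since $W_{s_1}\cap\dots\cap W_{s_k}=W_{s_1\cup\dots\cup s_k}\ne\emptyset$, the at most $\kappa$ many sets $\overline{W_s}$ have the finite intersection property. If they had no common point, their complements would be an open cover of size at most $\kappa$ without a finite subcover.

Suppose now that $\kappa=\omega$ and $X$ is feebly compact. Let $W^n=W_{\{0,\dots,n\}}$. These sets decrease and every $W_s$ contains one of them, so it suffices to show $\bigcap_n\overline{W^n}\ne\emptyset$. Assume the intersection is empty. Every point $y$ lies outside some $\overline{W^n}$, and the neighborhood $X\setminus\overline{W^n}$ of $y$ misses $W^m$ for all $m\ge n$. So $\{W^n:n<\omega\}$ is locally finite, hence finite. A decreasing sequence with finitely many values is eventually equal to some $W\neq\emptyset$, and then $\bigcap_n\overline{W^n}=\overline W\ne\emptyset$, a contradiction.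
\end{proof}

It remains to refute \eqref{eq:sep}: among $(2^\kappa)^+$ systems of open sets we must find two that meet at every coordinate $s$ simultaneously. The simplest case, which covers all spaces with a $\pi$-base of size $\omega_1$, shows the idea.

\begin{proposition}\label{prop:pibase}
Let $X$ be regular and countably compact with a $\pi$-base $\mathcal B$ of size at most $2^{\aleph_0}$. Then $c(X_\delta)\le2^{\aleph_0}$.
\end{proposition}

\begin{proof}
Otherwise take $U_{\xi,s}$ as in Lemma~\ref{lem:sep} with $\kappa=\omega$. For each $\xi$ and $s$ choose $B_{\xi,s}\in\mathcal B$ with $B_{\xi,s}\subseteq U_{\xi,s}$, and call $\langle B_{\xi,s}:s\in I_\omega\rangle$ the code of $\xi$. There are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ codes, so two indices $\xi\ne\eta$ have the same code. Then $U_{\xi,s}\cap U_{\eta,s}\supseteq B_{\xi,s}\ne\emptyset$ for all $s$, contradicting \eqref{eq:sep}.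
\end{proof}

\begin{remark}\label{rem:ER}
If only $c(X)\le\omega_1$ is known, \eqref{eq:sep} can still be refuted, but for a larger index set. Let $X$ be regular and countably compact and suppose $c(X_\delta)>2^{\aleph_1}$. The proof of Lemma~\ref{lem:sep} gives \eqref{eq:sep} for $\xi,\eta<(2^{\aleph_1})^+$. Color each pair $\{\xi,\eta\}$ by a witness $s\in I_\omega$. The Erd\H{o}s--Rado theorem $(2^{\aleph_1})^+\to(\aleph_2)^2_{\aleph_1}$ says that every coloring of the pairs from $(2^{\aleph_1})^+$ with at most $\aleph_1$ colors is constant on the pairs from some set $H$ of size $\aleph_2$. If $s$ is the constant color, the sets $U_{\xi,s}$ $(\xi\in H)$ are pairwise disjoint and $c(X)\ge\omega_2$. So $c(X)\le\omega_1$ implies $c(X_\delta)\le2^{\aleph_1}$; with Lemma~\ref{lem:basic}(d) this settles the question when $2^{\aleph_0}=2^{\aleph_1}$. Proposition~\ref{prop:d} shows that the bound $2^{\aleph_0}$ cannot be derived from $c(X)\le\omega_1$.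
\end{remark}

The proof of Proposition~\ref{prop:pibase} needs a supply of only $2^{\aleph_0}$ open sets from which all codes are built. By Example~\ref{ex:cube} a winning strategy does not provide such a supply of sets lying \emph{inside} the $U_{\xi,s}$. It does suggest a substitute: there, $[u]$ was hit by aiming at the larger set $[u{\upharpoonright}D]$, where $D$ is a small set of coordinates closed under the construction. In a general space the role of $D$ is played by an elementary submodel.

\section{Elementary submodels and reductions}\label{sec:red}

Fix a space $X$ and an infinite cardinal $\kappa$. We may assume that the points of $X$ are ordinals. For a regular cardinal $\theta$, $H(\theta)$ is the transitive set of all sets whose transitive closure has size less than $\theta$. Fix a regular $\theta$ above all cardinals obtained from $|X|+\kappa$ by finitely many exponentiations. Then $H(\theta)$ contains $(2^\kappa)^+$ and, for every open subspace $Y$ of $X$ and every ordinal $\gamma$ with $|\gamma|\le\kappa^+$, the topology of $Y$, the collection $\mathcal C(Y)$, the set of all plays and the set of all strategies in $G^\gamma(Y)$. All statements used below, such as ``$\sigma$ is a winning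 strategy in $G^\gamma(Y)$'', quantify only over the elements of these sets, so they hold in $H(\theta)$ if and only if they are true.

A set $M\subseteq H(\theta)$ is an \emph{elementary submodel}, $M\prec H(\theta)$, if whenever $a_1,\dots,a_k\in M$ and $H(\theta)\models\exists x\,\varphi(x,a_1,\dots,a_k)$ for a formula $\varphi$ of set theory, some $x\in M$ satisfies $H(\theta)\models\varphi(x,a_1,\dots,a_k)$. In words: whatever exists with a property described by parameters from $M$ can be found in $M$. In particular, objects uniquely determined by parameters from $M$ belong to $M$. We say that a space belongs to $M$ if its set of points and its topology do. An open set $q\in M$ is the full open set, an element of the topology; it need not be a subset of $M$.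

\begin{definition}
A set $M$ is \emph{$\kappa$-suitable} if $M\prec H(\theta)$, $|M|=2^\kappa$, $2^\kappa\subseteq M$, and every function from $\kappa$ to $M$ belongs to $M$.
\end{definition}

\begin{lemma}\label{lem:models}
Every $a\in H(\theta)$ belongs to some $\kappa$-suitable $M$. Every $\kappa$-suitable $M$ has the following properties.
\begin{enumerate}
\item[(a)] $\kappa^+\subseteq M$, and $\kappa^+\cdot n\in M$ for all $n<\omega$.
\item[(b)] If $A\in M$ and $|A|\le\kappa^+$, then $A\subseteq M$.
\item[(c)] If $A\in M$ and $|A|\le\kappa$, then every function $f:A\to M$ belongs to $M$. This applies to every ordinal $A<\kappa^+$ and to $A=I_\kappa$.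
\end{enumerate}
\end{lemma}

\begin{proof}
By the L\"owenheim--Skolem theorem every subset of $H(\theta)$ of size $2^\kappa$ is contained in an elementary submodel of size $2^\kappa$. Build an increasing chain $\langle M_\alpha:\alpha<\kappa^+\rangle$ of such submodels with $2^\kappa\cup\{a\}\subseteq M_0$ and ${}^\kappa M_\alpha\subseteq M_{\alpha+1}$; this is possible because $(2^\kappa)^\kappa=2^\kappa$ and $\kappa^+\le 2^\kappa$. The union $M$ of the chain is an elementary submodel of size $2^\kappa$. Since $\kappa^+$ is regular, a function from $\kappa$ to $M$ has range in some $M_\alpha$, so it belongs to $M_{\alpha+1}$.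

(a) We have $\kappa^+\subseteq2^\kappa\subseteq M$, so $\kappa\in M$, and $\kappa^+\cdot n$ is determined by $\kappa$ and $n$.

(b) Let $A\ne\emptyset$. There is a surjection $e:\kappa^+\to A$, so there is one in $M$, and $e(\alpha)\in M$ for every $\alpha<\kappa^+$ by (a).

(c) Let $A\neq\emptyset$ and take a surjection $e:\kappa\to A$ in $M$. Then $f\circ e$ is a function from $\kappa$ to $M$, so $f\circ e\in M$, and $f$ is determined by $e$ and $f\circ e$.
\end{proof}

The open sets in $M$ will be our supply of $2^\kappa$ sets for building codes. The following notion says when such a set may serve as an entry in a code for $U$.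

\begin{definition}
Let $M\prec H(\theta)$, let $Y\in M$ be a space, and let $U\subseteq Y$ be a non-empty open set, not necessarily in $M$. An \emph{$M$-reduction} of $U$ in $Y$ is a non-empty open set $q\in M$ such that every non-empty open $q'\subseteq q$ with $q'\in M$ meets $U$.
\end{definition}

Thus $U$ is dense in $q$ as far as the open sets of $M$ can tell. Taking $q'=q$ shows that $q$ meets $U$. Any non-empty open $q\in M$ with $q\subseteq U$ is a reduction, so reductions exist whenever $M$ includes a $\pi$-base. In general a reduction is not contained in $U$.

\begin{example}\label{ex:cubered}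
Let $2^\lambda\in M$, let $U\subseteq2^\lambda$ be non-empty and open, and let $[u]\subseteq U$. Then $q=[u{\upharpoonright}M]$, where $u{\upharpoonright}M$ is the restriction of $u$ to $\operatorname{dom}u\cap M$, is an $M$-reduction of $U$. Indeed, $u{\upharpoonright}M$ is a finite set of pairs from $M$, so $q\in M$. If $q'\subseteq q$ is non-empty, open and in $M$, then by elementarity $[s]\subseteq q'$ for some $s\in M$. The finite set $\operatorname{dom}s$ is contained in $M$ and $s\supseteq u{\upharpoonright}M$, so $s$ and $u$ agree on their common domain and $q'\cap U\supseteq[s]\cap[u]\ne\emptyset$.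
\end{example}

With reductions in place of members of a $\pi$-base, the proof of Proposition~\ref{prop:pibase} goes through with one change. Two open sets with a common reduction $q$ need not meet, since both may be dense in $q$ only in the eyes of $M$. They do meet if one of them belongs to $M$. So the pigeonhole principle is replaced by an asymmetric choice: $\xi$ is taken outside $M$, and elementarity produces a partner $\eta$ inside $M$.

\begin{proposition}\label{prop:criterion}
Let $X$ be a regular space satisfying $(\mathrm K_\kappa)$. Suppose that for every $\kappa$-suitable $M$ with $X\in M$, every non-empty open subset of $X$ has an $M$-reduction. Then $c(X_\kappa)\le2^\kappa$.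
\end{proposition}

\begin{proof}
Suppose not, let $\mu=(2^\kappa)^+$, and let $\langle U_{\xi,s}:\xi<\mu,\ s\in I_\kappa\rangle$ be as in Lemma~\ref{lem:sep}. Take a $\kappa$-suitable $M$ containing $X$ and this system. Since $|M|<\mu$, there is $\xi\in\mu\setminus M$. For each $s\in I_\kappa$ let $q_s\in M$ be an $M$-reduction of $U_{\xi,s}$. By Lemma~\ref{lem:models}(c) the whole code $\langle q_s:s\in I_\kappa\rangle$ belongs to $M$. Since $q_s\cap U_{\xi,s}\ne\emptyset$ for all $s$, the ordinal $\xi$ witnesses
\[
H(\theta)\models\exists\eta<\mu\ \forall s\in I_\kappa\ \ (q_s\cap U_{\eta,s}\ne\emptyset),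
\]
and all parameters of this statement are in $M$. By elementarity there is a witness $\eta\in\mu\cap M$, and $\eta\ne\xi$ because $\xi\notin M$.

Let $s\in I_\kappa$. Then $s\in M$ by Lemma~\ref{lem:models}(b), so $U_{\eta,s}\in M$, and $q'_s=q_s\cap U_{\eta,s}$ is a non-empty open subset of $q_s$ lying in $M$. As $q_s$ is an $M$-reduction of $U_{\xi,s}$, we get $\emptyset\ne q'_s\cap U_{\xi,s}\subseteq U_{\eta,s}\cap U_{\xi,s}$. This holds for every $s$ and contradicts \eqref{eq:sep}.
\end{proof}

Closure of $M$ under $\kappa$-sequences is what makes one $\eta$ work for all $s$ at once. Without it we could only reflect finitely many of the conditions $q_s\cap U_{\eta,s}\ne\emptyset$ at a time.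

\section{Reductions from a winning strategy}\label{sec:strategy}

Suppose $U$ has no $M$-reduction. Unwinding the definition:
\begin{equation}\label{eq:nored}
\text{every non-empty open } q\in M \text{ contains a non-empty open } q'\in M \text{ with } q'\cap U=\emptyset .
\end{equation}
We want player I to defeat a strategy $\sigma\in M$ by making all its answers miss $U$. The difficulty is that I offers families with dense union, so some member of each family meets $U$, and it is II who chooses. The next lemma shows that against a fixed strategy I has more control than the rules suggest: at each inning there is a region $V$ inside which I can dictate the answer. (If $Y$ is discrete and $\sigma$ answers the family of all singletons by $\{y\}$, then $V=\{y\}$.)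

\begin{lemma}\label{lem:steer}
Let $Y$ be a non-empty space, $\sigma$ a strategy for II in $G^\gamma(Y)$, and $p\in{}^\alpha\mathcal C(Y)$ with $\alpha<\gamma$. There is a non-empty open set $V$ such that for every non-empty open $W\subseteq V$ there is $\mathcal U\in\mathcal C(Y)$ with $\sigma(p^\frown\mathcal U)=W$.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be the set of non-empty open sets that are not of the form $\sigma(p^\frown\mathcal U)$ with $\mathcal U\in\mathcal C(Y)$. If the lemma fails, every non-empty open set contains a member of $\mathcal B$. Let $\mathcal U$ be a maximal pairwise disjoint subfamily of $\mathcal B$. A non-empty open set disjoint from $\bigcup\mathcal U$ would contain a member of $\mathcal B$ that could be added to $\mathcal U$. Hence $\bigcup\mathcal U$ is dense and $\mathcal U\in\mathcal C(Y)$ by Lemma~\ref{lem:basic}(a). Now $\sigma(p^\frown\mathcal U)\in\mathcal U\subseteq\mathcal B$, against the definition of $\mathcal B$.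
\end{proof}

To combine the lemma with \eqref{eq:nored} the region $V$ must lie in $M$, and for this the history $p$ must lie in $M$. So I makes all moves in $M$, and the closure of $M$ keeps the history in $M$ for as long as its length is below $\kappa^+$.

\begin{lemma}\label{lem:avoid}
Let $M$ be $\kappa$-suitable, $Y\in M$ a space, $\gamma\ge\kappa^+$, and $\sigma\in M$ a strategy for II in $G^\gamma(Y)$. Let $U\subseteq Y$ be a non-empty open set without an $M$-reduction. Then there is a sequence $\langle\mathcal U_\alpha:\alpha<\kappa^+\rangle$ in $\mathcal C(Y)$ such that $\sigma(\langle\mathcal U_\beta:\beta\le\alpha\rangle)\cap U=\emptyset$ for all $\alpha<\kappa^+$.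
\end{lemma}

\begin{proof}
We choose $\mathcal U_\alpha\in\mathcal C(Y)\cap M$ by recursion on $\alpha<\kappa^+$. Suppose $p=\langle\mathcal U_\beta:\beta<\alpha\rangle$ has been chosen. It is a function from the ordinal $\alpha<\kappa^+$ to $M$, so $p\in M$ by Lemma~\ref{lem:models}(c). The property of $V$ in Lemma~\ref{lem:steer} has parameters $Y,\sigma,p\in M$, so there is such a $V$ in $M$. By \eqref{eq:nored} there is a non-empty open $W\subseteq V$ with $W\in M$ and $W\cap U=\emptyset$. By the choice of $V$ some $\mathcal U\in\mathcal C(Y)$ satisfies $\sigma(p^\frown\mathcal U)=W$, and since $Y,\sigma,p,W\in M$ there is such a $\mathcal U$ in $M$. Let it be $\mathcal U_\alpha$.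
\end{proof}

\begin{proposition}\label{prop:one}
Let $M$ be $\kappa$-suitable and let $Y\in M$ be a space such that II wins $G^{\kappa^+}(Y)$. Then every non-empty open $U\subseteq Y$ has an $M$-reduction.
\end{proposition}

\begin{proof}
By elementarity there is a winning strategy $\sigma\in M$. If $U$ had no $M$-reduction, Lemma~\ref{lem:avoid} with $\gamma=\kappa^+$ would give a complete play in which all answers of $\sigma$ miss the non-empty open set $U$, so their union would not be dense.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A countably compact space satisfies $(\mathrm K_\omega)$. By Proposition~\ref{prop:one} with $\kappa=\omega$, the hypothesis of Proposition~\ref{prop:criterion} holds, so $c(X_\delta)=c(X_\omega)\le2^{\aleph_0}$.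
\end{proof}

The proof avoids $2^{\aleph_0}=2^{\aleph_1}$ for the following reason. A model closed under $\omega_1$-sequences contains all functions from $\omega_1$ to $2$, so it has size at least $2^{\aleph_1}$. But the complete play of length $\omega_1$ never has to be in $M$; only its proper initial segments do, and these are countable.

\begin{remark}\label{rem:feebly}
Countable compactness entered only through $(\mathrm K_\omega)$, so Theorem~\ref{thm:A} holds, with the same proof, for regular feebly compact spaces. This includes pseudocompact Tychonoff spaces, that is, Tychonoff spaces on which every continuous real function is bounded. For if $W_n$ $(n<\omega)$ are distinct members of a locally finite family of non-empty open sets in a Tychonoff space, take $x_n\in W_n$ and continuous $f_n:X\to[0,n]$ with $f_n(x_n)=n$ and $f_n=0$ off $W_n$; the sum $\sum_nf_n$ is locally finite, hence continuous, and unbounded.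
\end{remark}

\section{Games of length below $\kappa^+\cdot\omega$}\label{sec:long}

In a game longer than $\kappa^+$, Lemma~\ref{lem:avoid} lets I avoid $U$ for $\kappa^+$ innings. After that the history $p$ may have left $M$, and the recursion cannot continue. What we learn instead is that $\sigma$ has wasted $\kappa^+$ innings as far as $U$ is concerned, so II wins a shorter game on the subspace $U$. The strategy that shows this depends on $p$ and need not be in $M$. The property of winning the shorter game, however, is expressed by parameters in $M$. The collection of open sets with this property therefore belongs to $M$, and it is captured by a maximal disjoint subfamily that is small enough to be a subset of $M$.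

\begin{proposition}\label{prop:many}
Let $M$ be $\kappa$-suitable and $1\le n<\omega$. Let $Y\in M$ be a space such that II wins $G^{\kappa^+\cdot n}(Y)$. Then every non-empty open $U\subseteq Y$ has an $M$-reduction.
\end{proposition}

\begin{proof}
We argue by induction on $n$, for all $Y$ at once. The case $n=1$ is Proposition~\ref{prop:one}. Let $n\ge2$, put $\gamma'=\kappa^+\cdot(n-1)$ and $\gamma=\kappa^+\cdot n=\kappa^++\gamma'$. Both ordinals are in $M$, and by elementarity there is a winning strategy $\sigma\in M$ in $G^\gamma(Y)$.

Let $\mathcal W$ be the set of non-empty open $W\subseteq Y$ such that II wins $G^{\gamma'}(W)$. It is determined by $Y$ and $\gamma'$, so $\mathcal W\in M$, and by elementarity there is a maximal pairwise disjoint subfamily $\mathcal V$ of $\mathcal W$ with $\mathcal V\in M$. By Lemma~\ref{lem:basic}(d), $|\mathcal V|\le|\gamma|=\kappa^+$, so $\mathcal V\subseteq M$ by Lemma~\ref{lem:models}(b). Let $U\subseteq Y$ be non-empty and open.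

\emph{Case 1: $U\cap V\ne\emptyset$ for some $V\in\mathcal V$.} The subspace $V$ belongs to $M$ and II wins $G^{\gamma'}(V)$. By the induction hypothesis $U\cap V$ has an $M$-reduction $q$ in $V$. Since $V$ is open, the subsets of $V$ that are open in $V$ are those that are open in $Y$. So $q$ is open in $Y$, and every non-empty open $q'\subseteq q$ in $M$ meets $U\cap V\subseteq U$. Thus $q$ is an $M$-reduction of $U$ in $Y$.

\emph{Case 2: $U\cap\bigcup\mathcal V=\emptyset$.} Suppose that $U$ has no $M$-reduction. Lemma~\ref{lem:avoid} gives a history $p$ of length $\kappa^+$ in which all answers of $\sigma$ miss $U$. We show that II wins $G^{\gamma'}(U)$. For $\mathcal U\in\mathcal C(U)$ let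
\[
\mathcal U'=\mathcal U\cup\bigl(\{Y\setminus\overline U\}\setminus\{\emptyset\}\bigr).
\]
This is a family of pairwise disjoint non-empty open subsets of $Y$. The closure of its union contains $\overline U$, because $\bigcup\mathcal U$ is dense in $U$, and it contains $Y\setminus\overline U$; so $\mathcal U'\in\mathcal C(Y)$. When I has played $\langle\mathcal U_\beta:\beta\le\alpha\rangle$ in $G^{\gamma'}(U)$, player II computes the answer $\sigma(p^\frown\langle\mathcal U'_\beta:\beta\le\alpha\rangle)\in\mathcal U'_\alpha$. If it lies in $\mathcal U_\alpha$, II plays it; otherwise II plays an arbitrary member of $\mathcal U_\alpha$.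

Consider a complete play $\langle\mathcal U_\beta:\beta<\gamma'\rangle$. Then $p^\frown\langle\mathcal U'_\beta:\beta<\gamma'\rangle$ is a complete play in $G^\gamma(Y)$, so the union $D$ of all answers of $\sigma$ is dense in $Y$, and $D\cap U$ is dense in $U$ because $U$ is open. The answers from the first $\kappa^+$ innings miss $U$, and so do the answers equal to $Y\setminus\overline U$. Every other answer is a move of II in $G^{\gamma'}(U)$. Hence the moves of II cover $D\cap U$, and II wins.

Thus $U\in\mathcal W$ and $U$ is disjoint from $\bigcup\mathcal V$, which contradicts the maximality of $\mathcal V$. So $U$ has an $M$-reduction.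
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We may assume $X\ne\emptyset$. Since $\gamma<\kappa^+\cdot\omega$, there is $n\geq 1$ with $\gamma\le\kappa^+\cdot n$, and II wins $G^{\kappa^+\cdot n}(X)$ by Lemma~\ref{lem:basic}(b). The space $X$ satisfies $(\mathrm K_\kappa)$, and by Proposition~\ref{prop:many} the hypothesis of Proposition~\ref{prop:criterion} holds. Hence $c(X_\kappa)\le2^\kappa$.
\end{proof}

The induction step removes a block of length $\kappa^+$ from the beginning of the game. It stops at $\kappa^+\cdot\omega$ because $\kappa^++\kappa^+\cdot\omega=\kappa^+\cdot\omega$: removing a block no longer shortens the game.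

\section{Sharpness}\label{sec:sharp}

\subsection{The bound is attained}
The compact space $X=2^\kappa$ has a base of size $\kappa$, so II wins already in $\kappa$ innings by Lemma~\ref{lem:basic}(c). Each point is an intersection of $\kappa$ clopen sets, so $X_\kappa$ is discrete and $c(X_\kappa)=2^\kappa$. For $\kappa=\omega$ this is the Cantor set.

\subsection{Long games do not suffice}
Let $X$ be the one-point compactification of a discrete set of size $\mu=(2^\kappa)^+$. The singletons of the isolated points form a $\pi$-base of size $\mu$, so II wins $G^\mu(X)$, while $c(X_\kappa)\ge c(X)=\mu>2^\kappa$. Under the continuum hypothesis CH, $2^{\aleph_0}=\aleph_1$, this shows that Theorem~\ref{thm:A} fails for games of length $\omega_2$. For $\kappa=\omega$ we make no claim about lengths in the interval $[\omega_1\cdot\omega,(2^{\aleph_0})^+)$.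

\subsection{Countable compactness cannot be dropped in ZFC}

\begin{proposition}\label{prop:c}
Assume CH. There is a Hausdorff, zero-dimensional, regular space $X$ such that II wins $G^{\omega_1}(X)$ and $c(X_\delta)=\omega_2>2^{\aleph_0}$.
\end{proposition}

We look for a space with $\omega_1$ isolated points that are dense, and $\omega_2$ further points that are all $G_\delta$ sets. The further points are attached along an almost disjoint family on $\omega_1$, and a second coordinate in $\omega$ makes them $G_\delta$.

\begin{proof}
First, there are uncountable sets $A_\xi\subseteq\omega_1$ $(\xi<\omega_2)$ with pairwise countable intersections. Extend a partition of $\omega_1$ into $\omega_1$ uncountable sets to a maximal family of uncountable sets with pairwise countable intersections. Suppose it has size $\omega_1$ and enumerate it without repetition as $\{B_\alpha:\alpha<\omega_1\}$. For each $\alpha$ the set $B_\alpha\cap\bigcup_{\beta<\alpha}B_\beta$ is countable, so we can choose recursively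
\[
x_\alpha\in B_\alpha\setminus\Bigl(\bigcup_{\beta<\alpha}B_\beta\cup\{x_\beta:\beta<\alpha\}\Bigr).
\]
The set $\{x_\alpha:\alpha<\omega_1\}$ is uncountable and meets $B_\beta$ in a subset of $\{x_\alpha:\alpha\le\beta\}$, which is countable. This contradicts maximality, so the family has at least $\omega_2$ members.

Let $X=(\omega_1\times\omega)\cup\{p_\xi:\xi<\omega_2\}$ with new points $p_\xi$. The points of $\omega_1\times\omega$ are isolated, and the basic neighborhoods of $p_\xi$ are
\[
N(\xi,\alpha,m)=\{p_\xi\}\cup\bigl((A_\xi\setminus\alpha)\times(\omega\setminus m)\bigr)\qquad(\alpha<\omega_1,\ m<\omega).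
\]
For fixed $\xi$ these sets are closed under finite intersections, so they define a topology in which they are open. They are also closed: if $\eta\ne\xi$, the countable set $A_\xi\cap A_\eta$ is contained in some $\beta<\omega_1$, and $N(\eta,\beta,0)$ misses $N(\xi,\alpha,m)$. A singleton $\{(a,k)\}$ is closed because $N(\xi,0,k+1)$ misses it. So $X$ has a base of clopen sets, and the same sets separate points. Hence $X$ is Hausdorff, zero-dimensional and regular.

Since each $A_\xi$ is uncountable, each $N(\xi,\alpha,m)$ contains isolated points. The singletons of the $\omega_1$ isolated points thus form a $\pi$-base, and II wins $G^{\omega_1}(X)$. Finally $\bigcap_mN(\xi,0,m)=\{p_\xi\}$, so every point is a $G_\delta$ set, $X_\delta$ is discrete, and $c(X_\delta)=|X|=\omega_2$. By CH, $\omega_2>2^{\aleph_0}$.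
\end{proof}

The step that fails for this space is the claim in the proof of Lemma~\ref{lem:sep}: if $a\in A_\xi\cap A_\eta$, the clopen sets $N(\xi,0,m)\cap N(\eta,0,m)$ contain $(a,m)$, yet they have no common point.

\subsection{The game cannot be replaced by $c(X)\le\omega_1$}

\begin{proposition}\label{prop:d}
Assume $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}=\aleph_2$. There is a compact space $X$ with $c(X)\le\omega_1$ and $c(X_\delta)\ge\omega_2>2^{\aleph_0}$.
\end{proposition}

By Theorem~\ref{thm:A}, II does not win $G^{\omega_1}(X)$ on such a space. The construction uses $2^{\aleph_1}=\aleph_2$; CH serves only to make $\omega_2$ exceed $2^{\aleph_0}$.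

The space realizes a prescribed pattern in \eqref{eq:sep}. Given $h:[\omega_2]^2\to\omega$, where $[\omega_2]^2$ is the set of two-element subsets of $\omega_2$ and $h(x,y)$ stands for $h(\{x,y\})$, let
\[
X_h=\{f\in(\omega+1)^{\omega_2}:\min(f(x),f(y))\le h(x,y)\text{ for all }x<y<\omega_2\},
\]
where $\omega+1$ has the order topology. The clopen sets $\{f\in X_h:f(\xi)\ge m\}$ and $\{f\in X_h:f(\eta)\ge m\}$ are disjoint exactly when $m>h(\xi,\eta)$; for $m\le h(\xi,\eta)$ the function with value $m$ at $\xi,\eta$ and $0$ elsewhere lies in both. So $h(\xi,\eta)$ records the stage at which the $G_\delta$ sets $\{f:f(\xi)=\omega\}$ and $\{f:f(\eta)=\omega\}$ are separated. To keep the cellularity small, $h$ must be unbounded on the pairs from every set of size $\omega_2$. Basic open sets restrict finitely many coordinates, so we need this for finite sets in place of points.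

\begin{lemma}\label{lem:color}
Assume $2^{\aleph_1}=\aleph_2$. There is $h:[\omega_2]^2\to\omega$ such that for any pairwise disjoint non-empty finite sets $b_\xi\subseteq\omega_2$ $(\xi<\omega_2)$ and any $n<\omega$ there are $\xi\ne\eta$ with $h(x,y)>n$ for all $x\in b_\xi$ and $y\in b_\eta$.
\end{lemma}

We define $h(\cdot,\beta)$ on $\beta$ by recursion on $\beta$. The first $\omega_1$ sets $b_\xi$ form a family that can be listed in advance, and $b_\eta$ will be any set far above it. The difficulty is that the points $\beta_0<\dots<\beta_k$ of $b_\eta$ are treated at different stages, and one $b_\xi$ has to work for all of them. We therefore arrange that at each stage uncountably many of the candidates that survived the earlier stages survive again.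

\begin{proof}
There are at most $\omega_2^{\aleph_1}=(2^{\aleph_1})^{\aleph_1}=\aleph_2$ families consisting of $\omega_1$ pairwise disjoint non-empty finite subsets of $\omega_2$. List them as $\{\mathcal A_i:i<\omega_2\}$. For $i<\omega_2$, $n<\omega$ and a finite, possibly empty, set $b\subseteq\omega_2$ all of whose elements are above all elements of $\bigcup\mathcal A_i$, write
\[
\mathcal A_i^{n,b}=\{a\in\mathcal A_i:h(x,y)>n\text{ for all }x\in a,\ y\in b\}.
\]
This family depends only on the functions $h(\cdot,y)$ with $y\in b$.

For $\beta<\omega_1$ let $h(x,\beta)=0$ for all $x<\beta$. Let $\omega_1\le\beta<\omega_2$ and suppose $h(\cdot,y)$ is defined for $y<\beta$. Let $\mathfrak F_\beta$ be the set of all \emph{uncountable} families $\mathcal A_i^{n,b}$ with $i<\beta$, $\bigcup\mathcal A_i\subseteq\beta$, $n<\omega$ and $b\subseteq\beta$ as above. Since $|\beta|=\omega_1$, we have $|\mathfrak F_\beta|\le\omega_1$. If $\mathfrak F_\beta=\emptyset$, let $h(x,\beta)=0$ for all $x<\beta$. Otherwise list $\mathfrak F_\beta\times\omega$ as $\langle(\mathcal F_t,n_t):t<\omega_1\rangle$ with each pair occurring $\omega_1$ times. Choose recursively $a_t\in\mathcal F_t$ disjoint from $\bigcup_{t'<t}a_{t'}$;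 this union is countable, so it meets only countably many members of the uncountable disjoint family $\mathcal F_t$. The sets $a_t\subseteq\beta$ are non-empty and pairwise disjoint. Put $h(x,\beta)=n_t+1$ for $x\in a_t$, and $h(x,\beta)=0$ for all other $x<\beta$. Since each pair occurs $\omega_1$ times,
\begin{equation}\label{eq:survive}
\begin{array}{l}
\text{for all }\mathcal F\in\mathfrak F_\beta\text{ and }n<\omega,\text{ uncountably many }a\in\mathcal F\\
\text{satisfy }h(x,\beta)>n\text{ for all }x\in a .
\end{array}
\end{equation}

Now let $b_\xi$ $(\xi<\omega_2)$ and $n$ be given, and let $i$ be such that $\mathcal A_i=\{b_\xi:\xi<\omega_1\}$. Choose $\delta<\omega_2$ with $\delta\ge\omega_1$, $\delta>i$ and $\bigcup\mathcal A_i\subseteq\delta$. At most $\omega_1$ of the disjoint sets $b_\xi$ meet $\delta$, so there is $\eta$ with $\min b_\eta\ge\delta$. Let $b_\eta=\{\beta_0<\dots<\beta_k\}$ and $\mathcal G_j=\mathcal A_i^{n,\{\beta_0,\dots,\beta_{j-1}\}}$ for $j\le k+1$. We show by induction that $\mathcal G_j$ is uncountable. First, $\mathcal G_0=\mathcal A_i$. If $j\le k$ and $\mathcal G_j$ is uncountable, then $\mathcal G_j\in\mathfrak F_{\beta_j}$, because $i<\delta\le\beta_j$, $\bigcup\mathcal A_i\subseteq\delta$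 and $\delta\le\beta_0<\dots<\beta_j$. By \eqref{eq:survive} uncountably many members of $\mathcal G_j$ belong to $\mathcal G_{j+1}$. Any member $b_\xi$ of $\mathcal G_{k+1}$ is as required, and $\xi\ne\eta$ because $b_\xi\subseteq\delta$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:d}]
Let $h$ be as in Lemma~\ref{lem:color} and $X=X_h$. For $x<y$ the defining condition says that $f(x)\le h(x,y)$ or $f(y)\le h(x,y)$, which is a clopen condition. So $X$ is closed in the compact space $(\omega+1)^{\omega_2}$, hence compact. If $f\in X$ and $g\le f$ pointwise, then $g\in X$.

The sets $Z_\xi=\{f\in X:f(\xi)=\omega\}=\bigcap_m\{f\in X:f(\xi)\ge m\}$ are $G_\delta$. They are pairwise disjoint because $h$ has finite values, and $Z_\xi$ contains the function with value $\omega$ at $\xi$ and $0$ elsewhere. So $c(X_\delta)\ge\omega_2>2^{\aleph_0}$.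

Suppose $c(X)>\omega_1$. Then there are pairwise disjoint non-empty basic open sets
\[
O_\xi=\{f\in X:f(x)\in P_\xi(x)\text{ for all }x\in d_\xi\}\qquad(\xi<\omega_2),
\]
with $d_\xi\subseteq\omega_2$ finite and each $P_\xi(x)$ of the form $\{k\}$ or $[m,\omega]$ with $k,m<\omega$. Take $f\in O_\xi$, change its values off $d_\xi$ to $0$, and for $x\in d_\xi$ with $f(x)=\omega$, where necessarily $P_\xi(x)=[m,\omega]$, change the value to $m$. Values were only lowered, so the resulting $f_\xi$ lies in $X$, hence in $O_\xi$; it vanishes off $d_\xi$ and has finite values.

The $\Delta$-system lemma says that for finite sets $d_\xi$ $(\xi<\omega_2)$ there are a set $r$ and $\omega_2$ indices such that $d_\xi\cap d_\eta=r$ for any two of them. There are only countably many possibilities for $f_\xi{\upharpoonright}r$ and for the largest value of $f_\xi$. After thinning out and re-indexing we may therefore assume that $d_\xi=r\cup b_\xi$ with the $b_\xi$ pairwise disjoint and disjoint from $r$, that $f_\xi{\upharpoonright}r$ does not depend on $\xi$, and that all values of all $f_\xi$ are at most a fixed $n<\omega$. If $b_\xi=b_\eta=\emptyset$ for some $\xi\ne\eta$, then $f_\xi=f_\eta\in O_\xi\cap O_\eta$,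 which is impossible. Discarding at most one index, we assume that all $b_\xi$ are non-empty.

Take $\xi\ne\eta$ as in Lemma~\ref{lem:color}. Let $g$ be equal to $f_\xi$ on $r\cup b_\xi$, to $f_\eta$ on $r\cup b_\eta$, and to $0$ elsewhere. We check the defining inequality for a pair of distinct points $x,y$. If both lie in $r\cup b_\xi$, or both in $r\cup b_\eta$, it holds because $f_\xi,f_\eta\in X$. If $x\in b_\xi$ and $y\in b_\eta$, then $\min(g(x),g(y))\le n<h(x,y)$. In all other cases one of the points lies outside $d_\xi\cup d_\eta$ and the minimum is $0$. So $g\in X$. Since $g$ agrees with $f_\xi$ on $d_\xi$ and with $f_\eta$ on $d_\eta$, we get $g\in O_\xi\cap O_\eta$, a contradiction. Hence $c(X)\le\omega_1$.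
\end{proof}

\begin{thebibliography}{9}
\bibitem{Spadaro} Santi Spadaro, \emph{Infinite games and chain conditions}, arXiv:1507.02134 (2015).
\end{thebibliography}
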